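
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Compact metric spaces whose nearly ultrametric subsets are null}


\begin{abstract}
A subset $C$ of a metric space is nearly ultrametric if it can be mapped by a Lipschitz bijection onto an ultrametric space so that the inverse is $\beta$-H\"older for every $\beta<1$. Zindulka asked whether every finite nonzero Borel measure on an analytic metric space charges a nearly ultrametric Borel set. We show that the answer is no, already for compact spaces. The obstruction is the growth of the logarithm of the covering numbers: for the class of spaces in which this logarithm grows at small scales $r$ like $r^{-\tau}$, the H\"older exponent of the inverse that can be guaranteed is, up to the endpoint, exactly $1/(1+\tau)$. We also show that no modulus of continuity for the inverse works for all spaces.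
\end{abstract}

\section{The question and the answer}

\subsection{Nearly ultrametric sets}

A metric $\rho$ is an \emph{ultrametric} if $\rho(x,z)\le\max(\rho(x,y),\rho(y,z))$ for all $x,y,z$. A metric space is \emph{analytic} if it is a continuous image of a Polish (separable, completely metrizable) space; a nonempty space is analytic if and only if it is a continuous image of the Baire space $\mathbb N^{\mathbb N}$. Compact metric spaces are analytic. A map $f$ between metric spaces is \emph{$\beta$-H\"older} if $d(f(x),f(y))\le c\,d(x,y)^\beta$ for some constant $c$ and all $x,y$. It is \emph{nearly Lipschitz} if it is $\beta$-H\"older for every $\beta<1$, where $c$ may depend on $\beta$. A set $C\subseteq X$ in a metric space is \emph{nearly ultrametric} if there is a Lipschitz bijection $\phi$ from $C$ onto an ultrametric space whose inverse is nearly Lipschitz. The following question is posed in \cite{Z}.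

\begin{quote}
\emph{Let $X$ be an analytic (or, equivalently, compact) metric space and $\mu$ a finite Borel measure on $X$ with $\mu(X)>0$. Is there a nearly ultrametric Borel set $C\subseteq X$ with $\mu(C)>0$?}
\end{quote}

The two versions are equivalent because $\mu$ charges a compact subset of $X$ (Lemma~\ref{lem:tight}).

It is convenient to forget $\phi$ and to keep only the ultrametric $\rho$ that it pulls back to $C$. That $\phi$ is Lipschitz means $\rho\le c\,d$ for some $c>0$, and that $\phi^{-1}$ is $\beta$-H\"older means $d\le b\,\rho^\beta$ for some $b>0$. So we ask for an ultrametric on $C$ that is bounded by a multiple of $d$ and is not much smaller than $d$.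

What this means geometrically is read off at one threshold $t>0$. As $\rho$ is an ultrametric, ``$\rho(x,y)<t$'' is an equivalence relation on $C$. Call its classes the \emph{$t$-clusters}. If $\rho\le c\,d$ and $d\le b\,\rho^\beta$, then
\begin{equation}\label{eq:clusters}
\text{$t$-clusters have diameter at most } b\,t^\beta,\qquad
\text{different $t$-clusters are at distance at least } t/c .
\end{equation}
Thus at \emph{every} scale $C$ falls apart into clusters for which the ratio of diameter to gap is at most $bc\,t^{\beta-1}$. For a nearly ultrametric set this ratio may tend to infinity as $t\to0$, but more slowly than any power of $1/t$.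

\subsection{The line, and what one would guess}\label{sec:line}

On $[0,1]$ with Lebesgue measure the answer is yes. Put $s_n=2^{-n}/(4n^2)$ and delete from $[0,1]$, for all $n\ge1$ and $0\le j\le 2^n$, the open interval of length $s_n$ centered at $j2^{-n}$. The deleted measure is at most $\sum_n(2^n+1)s_n\le\sum_n\frac1{2n^2}<1$, so the remaining set $C$ has positive measure. For $x\ne y$ in $C$ let $n\ge1$ be least such that some multiple of $2^{-n}$ lies between $x$ and $y$, and put $\rho(x,y)=s_n$ and $\rho(x,x)=0$. This is an ultrametric: a multiple of $2^{-n}$ between $x$ and $z$ is not in $C$, so for $y\in C$ it lies between $x$ and $y$ or between $y$ and $z$, and $s_n$ decreases. A deleted interval of length $s_n$ separates $x$ from $y$, and no multiple of $2^{1-n}$ lies between them, so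
$$\rho(x,y)=s_n\le|x-y|\le2\cdot2^{-n}=8n^2s_n .$$
The factor $n^2$ is absorbed by any loss in the exponent: for every $\beta<1$ there is $b_\beta$ with $2\cdot2^{-n}\le b_\beta s_n^\beta$ for all $n$. So $C$ is nearly ultrametric.

The word ``nearly'' cannot be dropped here. Let $C$ be a set of reals with $\rho\le c|x-y|$ and $|x-y|\le b\rho$ on $C$, and let $x\in C$. By \eqref{eq:clusters} with $\beta=1$, the supremum $e$ of the $t$-cluster of $x$ is at most $x+bt$, and the open interval $(e,e+t/c)$ is free of $C$, hence of $\overline C$. This gap occupies a fixed proportion of $[x,x+bt+t/c]$ for all $t$, so $x$ is not a Lebesgue density point of $\overline C$. As almost every point of $\overline C$ is one, $C$ is null.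

The computation on the line suggests a positive answer in general: at scale $2^{-n}$ we may lose a fraction of order $1/n^2$ of the measure, and the resulting ratio of diameter to gap, of order $n^2$, is invisible to H\"older exponents below $1$. What it hides is the dimension. In an $N$-dimensional cube with the maximum metric, clusters of diameter $r$ separated by gaps $s$ cost a fraction of the measure of order $Ns/r$, not $s/r$. For general spaces the price is governed by the \emph{logarithm} of the number of clusters: if balls of radius $r$ are needed in number $N(r)$, the gaps that can be had in general at bounded loss are about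
\begin{equation}\label{eq:heuristic}
s\approx\frac{r}{\log N(r)} .
\end{equation}
In a compact metric space $\log N(r)$ can grow as fast as a power $r^{-\tau}$, or faster. Then $s\approx r^{1+\tau}$, and the ratio $r/s$ is far too large for a nearly ultrametric set. The results below make \eqref{eq:heuristic} precise: the positive ones rest on a construction of gaps of about this size in every compact space, and the counterexamples are spaces in which gaps cannot be much larger.

\subsection{Results}

\begin{theorem}\label{thm:main}
There are a compact metric space $X$ and a Borel probability measure $\mu$ on $X$ such that $\mu(\overline C)=0$ for every nearly ultrametric set $C\subseteq X$. In fact $\mu(\overline C)=0$ for every $C\subseteq X$ that admits a Lipschitz bijection onto an ultrametric space whose inverse is $\beta$-H\"older for a single $\beta>\frac12$.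
\end{theorem}

So the answer to the question is \textbf{no}. The sets $C$ in the theorem need not be Borel.

For a nonempty totally bounded set $E$ let $N(E,r)$ be the least number of closed $r$-balls centered in $E$ that cover $E$. The \emph{metric order} of $E$, and its local counterpart for a measure $\mu$, are
$$\operatorname{ord}E=\limsup_{r\to0}\frac{\log(1+\log N(E,r))}{\log(1/r)},\qquad
\operatorname{ord}_\mu(x)=\limsup_{r\to0}\frac{\log\bigl(1+\log^+\frac1{\mu(B(x,r))}\bigr)}{\log(1/r)},$$
where $B(x,r)$ is the open ball and $\log^+\frac10=\infty$. Thus $\operatorname{ord}E\le\tau$ says that $\log N(E,r)\le r^{-\tau-o(1)}$. By $\dim_H$ we denote Hausdorff dimension.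

\begin{theorem}\label{thm:sharp}
Let $0\le\tau<\infty$.
\begin{enumerate}
\item[(a)] Let $X$ be an analytic metric space and $\mu$ a finite Borel measure on $X$. Assume that either
\begin{enumerate}
\item[(i)] $\mu$-almost all of $X$ is covered by countably many totally bounded subsets of $X$ of metric order at most $\tau$, or
\item[(ii)] $\operatorname{ord}_\mu(x)\le\tau$ for $\mu$-almost every $x$.
\end{enumerate}
Then for every $\varepsilon>0$ there are a compact $C\subseteq X$ with $\mu(X\setminus C)<\varepsilon$ and an ultrametric $\rho$ on $C$ such that $\rho\le d$ and, for every $\beta\in(0,\frac1{1+\tau})$, $d\le b_\beta\,\rho^\beta$ for some $b_\beta$. In particular, if $\tau=0$, then $C$ is nearly ultrametric.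
\item[(b)] Let $\tau>0$. There are a compact metric space $X$ with $\operatorname{ord}X=\tau$ and $\dim_HX=0$, and a Borel probability measure $\mu$ on $X$, such that $\mu(\overline C)=0$ for every $C\subseteq X$ that admits a Lipschitz bijection onto an ultrametric space whose inverse is $\beta$-H\"older for some $\beta>\frac1{1+\tau}$.
\end{enumerate}
\end{theorem}

By (b) the answer to the question is negative for some space of each order $\tau>0$, and it can be negative for spaces of Hausdorff dimension $0$. By (a) it is positive for order $0$. Since $N(E,r)\le r^{-s}$ for small $r$ implies $\operatorname{ord}E=0$, sets of finite upper box dimension have order $0$. So the answer is positive, with $C$ of almost full measure, for analytic spaces that are countable unions of sets of finite upper box dimension, in particular for analytic subsets of $\mathbb R^n$. Analytic spaces of finite packing dimension are covered as well, because finite packing dimension means that the space is a countable union of sets whose upper box dimensions are bounded.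

The countable union in (i) is needed for this last conclusion, because a space of finite packing dimension need not itself have order $0$. Consider in $\ell_\infty$ the countable compact set
$$E=\{0\}\cup\{2^{-n}e_{n,i}:n\ge1,\ 1\le i\le\exp(2^n)\}$$
with distinct unit coordinate vectors $e_{n,i}$. Being countable, it has packing dimension $0$. But $\operatorname{ord}E=1$. Indeed, a point of level $n$ is at distance at least $2^{-n}$ from every other point of $E$, so $N(E,2^{-n}/2)\ge\lfloor\exp(2^n)\rfloor$. On the other hand, $N(E,2^{-n})\le1+n\exp(2^{n-1})$, since the closed $2^{-n}$-ball about $0$ contains all levels from $n$ on.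

Finally, one may give up H\"older conditions and allow an arbitrary modulus of continuity for the inverse. For given $X$, $\mu$ and $\varepsilon$ some modulus always works, but no modulus works for all spaces.

\begin{theorem}\label{thm:modulus}
\begin{enumerate}
\item[(a)] Let $\omega:(0,\infty)\to(0,\infty)$ be nondecreasing with $\omega(0+)=0$. There are a compact metric space $X$ and a Borel probability measure $\mu$ on $X$ such that $\mu(\overline C)=0$ whenever $C\subseteq X$ carries an ultrametric $\rho$ with $\rho\le c\,d$ and $d(x,y)\le b\,\omega(c\,\rho(x,y))$ for $x\ne y$, for some constants $b,c>0$.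
\item[(b)] For every analytic metric space $X$, finite Borel measure $\mu$ on $X$ and $\varepsilon>0$ there are a compact $C\subseteq X$ with $\mu(X\setminus C)<\varepsilon$, an ultrametric $\rho\le d$ on $C$, and a nondecreasing $\omega:(0,\infty)\to(0,\infty)$ with $\omega(0+)=0$ such that $d(x,y)\le\omega(\rho(x,y))$ for $x\ne y$.
\end{enumerate}
\end{theorem}

\section{One grid: separated pieces of small diameter fill little}

The negative results rest on a count in a single discrete torus. For integers $M\ge3$ and $N\ge1$ let $G=(\mathbb Z/M\mathbb Z)^N$, let $\|g\|$ be the maximum over the coordinates of $g$ of the cyclic distance to $0$ in $\mathbb Z/M\mathbb Z$, and let $E=\{-1,0,1\}^N\subseteq G$. Suppose that a set $T\subseteq G$ is a union of pieces of diameter at most $q$ that are at distance at least $3$ from each other. What proportion of $G$ can $T$ fill? The idea is to enlarge each piece $S$ to $S+E$. The enlarged pieces are still disjoint, so if every piece grows by a large factor, then $T$ is small.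

\paragraph{Pieces of diameter $1$.} Take $q=1$ and $M=8$. For $N=1$ each piece $S$ has at most two points, and if there are two, they are adjacent. The set $S+E$ has at least two more points, so at least twice as many. So $T$ fills at most half of $\mathbb Z/8\mathbb Z$, and $T=\{0,1\}\cup\{4,5\}$ shows that this is attained.

For $N=2$ a piece lies in a $2\times2$ square, but it may have an irregular shape, such as $S=\{(0,0),(1,0),(0,1)\}$. Enlarge it in two steps. First add the left and right neighbors: each row of $S$ has at most $2$ points and gains at least $2$, so the number of points at least doubles (here from $3$ to $7$). Then add the upper and lower neighbors. The first step did not change the set of second coordinates, so each column still has at most $2$ points and gains at least $2$, and the number at least doubles again (here from $7$ to $15$). So $|S+E|\ge4|S|$, and $T$ fills at most a quarter of $G$. In dimension $N$ the same steps, one for each coordinate, show that $T$ fills at most $2^{-N}$ of $G$.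

In general each step multiplies by at least $\frac{q+3}{q+1}$, and the only extra point to check is that pieces do not wrap around the torus.

\begin{lemma}\label{lem:grid}
Let $q\ge0$ be an integer with $M\ge3q+3$, and let $S\subseteq G$ be nonempty with $\|g-g'\|\le q$ for all $g,g'\in S$. Then
$$|S+E|\ \ge\ \Bigl(1+\frac2{q+1}\Bigr)^{N}|S| .$$
\end{lemma}

\begin{proof}
Translate so that $0\in S$. Then all coordinates of points of $S$ are at cyclic distance at most $q$ from $0$, and as $2q<M$, the set $S$ lifts to a unique set $Q\subseteq\{-q,\dots,q\}^N\subseteq\mathbb Z^N$ with $|Q|=|S|$.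

Let $u,v$ be the $i$-th coordinates of two points of $Q$. Then $|u-v|\le2q<M$, so their cyclic distance is $\min(|u-v|,M-|u-v|)$, and this is at most $q$. Since $M-|u-v|\ge M-2q>q$, it follows that $|u-v|\le q$. Hence the $i$-th coordinates of the points of $Q$ lie in an interval of $q+1$ consecutive integers.

Put $Q_0=Q$ and $Q_i=Q_{i-1}+\{-1,0,1\}e_i$ for $i=1,\dots,N$, where $e_i$ is the $i$-th unit vector. Passing from $Q$ to $Q_{i-1}$ changes only the coordinates before the $i$-th. So each nonempty intersection of $Q_{i-1}$ with a line in direction $e_i$ has $l$ points, where $1\le l\le q+1$. A finite nonempty $T\subset\mathbb Z$ satisfies $|T+\{-1,0,1\}|\ge|T|+2$, because $\min T-1$ and $\max T+1$ are new. Hence on this line $Q_i$ has at least $l+2\ge l\bigl(1+\frac2{q+1}\bigr)$ points. Summing over the lines gives $|Q_i|\ge\bigl(1+\frac2{q+1}\bigr)|Q_{i-1}|$, and therefore $|Q_N|\ge\bigl(1+\frac2{q+1}\bigr)^N|Q|$.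

Finally $Q_N=Q+\{-1,0,1\}^N\subseteq\{-q-1,\dots,q+1\}^N$. As $2q+3\le M$, reduction modulo $M$ is injective on this cube, so $|S+E|=|Q_N|$.
\end{proof}

\begin{remark}
The cube $S=\{0,\dots,q\}^N$ gives equality. Some upper bound on $q$ in terms of $M$ is necessary: if $q=\lfloor M/2\rfloor$, then $S=G$ is allowed and $S+E=S$.
\end{remark}

So if $M\ge3q+3$, then $T$ fills at most the fraction $\bigl(1+\frac2{q+1}\bigr)^{-N}$ of $G$, which is tiny unless $q$ is at least of the order of $N$. This is the negative half of \eqref{eq:heuristic}: the ratio of diameter to gap must be at least comparable with the dimension.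

\section{Products of grids and the counterexample}\label{sec:product}

A single grid excludes only certain constants $b,c$. To exclude all of them we take a product of grids $G_k$ with mesh sizes $h_k\to0$ and use the $k$-th factor to examine the clusters whose gaps are about $h_k$.

\subsection{The spaces}

Let $M_k\ge3$ and $N_k\ge1$ be integers and $h_k>0$ such that $a_k:=h_kM_k\to0$. Put $G_k=(\mathbb Z/M_k\mathbb Z)^{N_k}$ and
$$X=\prod_{k\ge1}G_k,\qquad d(x,y)=\sup_kh_k\|x_k-y_k\| ,$$
and let $\mu$ be the product of the uniform probability measures on the $G_k$. On $G_k$ we have $h_k\|\cdot\|\le a_k/2\to0$. Therefore $d$ induces the product topology, and $X$ is a compact metric space and a compact abelian group. Let $E_k=\{-1,0,1\}^{N_k}\subseteq G_k$, regarded as a set of elements of the group $X$ that vanish outside block $k$. For $P\subseteq X$, each point of $P+E_k$ is at distance at most $h_k$ from $P$.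

The next lemma transfers the count of the last section to $X$. Clusters that are $3h_k$ apart remain disjoint when they are enlarged by $E_k$, and the enlargement can be measured section by section in block $k$.

\begin{lemma}\label{lem:onescale}
Let $C\subseteq X$ carry an ultrametric $\rho$ such that $\rho\le c\,d$, where $c>0$, and $d(x,y)\le\theta(\rho(x,y))$ for $x\ne y$, where $\theta:(0,\infty)\to(0,\infty)$ is nondecreasing. For a given $k$ put $q_k=\lfloor\theta(3ch_k)/h_k\rfloor$. If $M_k\ge3q_k+3$, then
$$\mu(\overline C)\le\Bigl(1+\frac2{q_k+1}\Bigr)^{-N_k}.$$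
\end{lemma}

\begin{proof}
Put $\lambda=\bigl(1+\frac2{q_k+1}\bigr)^{N_k}$. We first show that
\begin{equation}\label{eq:expand}
\mu(P+E_k)\ge\lambda\,\mu(P)\qquad\text{for every compact }P\subseteq X\text{ with }\operatorname{diam}P\le\theta(3ch_k).
\end{equation}
Write $X=X'\times G_k$, where $X'$ is the product of the other blocks. If $S\subseteq G_k$ is the section of $P$ over a point of $X'$, then the section of $P+E_k$ over this point is $S+E_k$. Two points $g,g'\in S$ satisfy $h_k\|g-g'\|\le\theta(3ch_k)$, hence $\|g-g'\|\le q_k$, because $\|g-g'\|$ is an integer. So $|S+E_k|\ge\lambda|S|$, by Lemma~\ref{lem:grid} if $S\ne\emptyset$ and trivially otherwise. Integrating over $X'$ gives \eqref{eq:expand} by Fubini's theorem.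

Now consider the $3ch_k$-clusters of $C$, that is, the classes of the equivalence relation ``$\rho(x,y)<3ch_k$''. Points in different clusters satisfy $d\ge\rho/c\ge3h_k$. As $X$ is compact, there are finitely many clusters $P_1,\dots,P_p$. Each has diameter at most $\theta(3ch_k)$, since $\theta$ is nondecreasing. The closures $\overline{P_i}$ have the same diameters, are at mutual distances at least $3h_k$, and satisfy $\overline C=\bigcup_i\overline{P_i}$. All points of $\overline{P_i}+E_k$ are within $h_k$ of $\overline{P_i}$, so these sets are pairwise disjoint. By \eqref{eq:expand},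
\[
1\ \ge\ \sum_i\mu(\overline{P_i}+E_k)\ \ge\ \lambda\sum_i\mu(\overline{P_i})\ =\ \lambda\,\mu(\overline C). \qedhere
\]
\end{proof}

The lemma treats one scale at a time, and $C$ need not be measurable, because only closed sets are measured. Letting $k\to\infty$ we obtain the criterion that is used in all three counterexamples.

\begin{corollary}\label{cor:null}
Let $C,\rho,c,\theta$ be as in Lemma~\ref{lem:onescale} and define $q_k$ as there for every $k$. If $M_k\to\infty$, $N_k\to\infty$, $q_k/M_k\to0$ and $q_k/N_k\to0$, then $\mu(\overline C)=0$.
\end{corollary}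

\begin{proof}
For large $k$ we have $M_k\ge3q_k+3$, and Lemma~\ref{lem:onescale} together with Bernoulli's inequality gives $\mu(\overline C)\le\bigl(1+\frac{2N_k}{q_k+1}\bigr)^{-1}\to0$.
\end{proof}

The two conditions on $q_k$ have different roles. The clusters must be small compared with the torus ($q_k\ll M_k$), so that Lemma~\ref{lem:grid} applies, and small compared with the dimension ($q_k\ll N_k$), so that the loss is large. If $d\le b\,\rho^\beta$, we may take $\theta(t)=bt^\beta$, and then
\begin{equation}\label{eq:qk}
q_k\le B\,h_k^{\beta-1},\qquad B=b(3c)^\beta .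
\end{equation}

\subsection{Proof of Theorem~\ref{thm:main}}

For a nearly ultrametric set, \eqref{eq:qk} is available with every $\beta<1$, so $q_k$ can be bounded by an arbitrarily small power of $1/h_k$. It is therefore enough that $M_k$ and $N_k$ are a fixed positive power of $1/h_k$, and $h_kM_k\to0$ requires this power to be less than $1$. We use, up to constants, the power $\frac12$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $h_k=4^{-k}$ and $M_k=N_k=2^{k+1}$. Then $M_k\ge4$ and $a_k=2\cdot2^{-k}\to0$, so the construction above provides a compact space $X$ with a probability measure $\mu$. Let $C\subseteq X$ carry an ultrametric $\rho$ with $\rho\le c\,d$ and $d\le b\,\rho^\beta$, where $\beta>\frac12$. By \eqref{eq:qk}, $q_k\le B\,4^{k(1-\beta)}$, hence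
$$\frac{q_k}{2^{k+1}}\le\frac B2\,2^{k(1-2\beta)}\to0 ,$$
and $\mu(\overline C)=0$ by Corollary~\ref{cor:null}. A nearly ultrametric set satisfies the hypothesis with any $\beta\in(\frac12,1)$.
\end{proof}

\section{Constructing ultrametrics: proof of Theorem~\ref{thm:sharp}(a)}

We now show that gaps of size about $r/\log N(r)$ can be achieved.

\subsection{Carving clusters at one scale}

Cover a compact $K$ by $N$ balls of radius $r$. We want to cut out clusters one after another, the $i$-th being the part of the remaining set in a ball $\overline B(x_i,R_i)$ with $r\le R_i\le2r$, and to discard a shell of width $s=r/J$ around it. There are $J$ disjoint shells to choose from, so one of them has measure at most $\mu(K)/J$. But this is done $N$ times, and the total bound $N\mu(K)/J$ would force $J\gg N$. To reach $J\approx\log N$ the shell should be compared with the \emph{ball it surrounds}, because the clusters are disjoint and their measures add up to at most $\mu(K)$. If every shell had measure more than $\delta$ times that of its ball, the measure would grow by more than the factor $(1+\delta)^J$ between the radii $r$ and $2r$.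 This is impossible once $J$ exceeds $\log(\text{final}/\text{initial})/\log(1+\delta)$. Only balls of tiny initial measure cause trouble, and it disappears if we add $\mu(K)/N$ to the measure of each ball. Over all $N$ balls this adds only $\mu(K)$.

In what follows $\overline B(x,t)$ is the closed ball $\{y:d(x,y)\le t\}$.

\begin{lemma}\label{lem:carve}
Let $K$ be a compact metric space, $\mu$ a finite Borel measure on $K$ with $m=\mu(K)>0$, and $r>0$. Suppose that $K$ is covered by the closed $r$-balls centered at $x_1,\dots,x_N\in K$. Let $J\ge1$ be an integer and $s=r/J$. Then there are pairwise disjoint, possibly empty, compact sets $P_1,\dots,P_N$ of diameter at most $4r$, distinct nonempty ones being at distance at least $s$, such that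
$$\mu\Bigl(K\setminus\bigcup_iP_i\Bigr)\le2m\bigl(e^{\log(2N)/J}-1\bigr).$$
\end{lemma}

\begin{proof}
Let $K_0=K$. Given a compact $K_{i-1}$, put
$$f(t)=\mu\bigl(K_{i-1}\cap\overline B(x_i,t)\bigr)+\frac mN .$$
Then $f(r)\ge m/N$ and $f(2r)\le2m$. The product of the $J$ ratios $f(r+(l+1)s)/f(r+ls)$, $0\le l<J$, equals $f(2r)/f(r)\le2N$. So some $l$ gives a ratio of at most $(2N)^{1/J}$. With this $l$ put $R_i=r+ls$, so that $r\le R_i<2r$ and $f(R_i+s)\le(2N)^{1/J}f(R_i)$. Define
$$P_i=K_{i-1}\cap\overline B(x_i,R_i),\qquad K_i=K_{i-1}\setminus B(x_i,R_i+s).$$
Both sets are compact, and $\operatorname{diam}P_i\le2R_i\le4r$. The part discarded in this step has measure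
\begin{equation}\label{eq:loss}
\mu\bigl(K_{i-1}\setminus(P_i\cup K_i)\bigr)\le f(R_i+s)-f(R_i)\le\bigl((2N)^{1/J}-1\bigr)\Bigl(\mu(P_i)+\frac mN\Bigr).
\end{equation}
If $i<j$, then $P_j\subseteq K_{j-1}\subseteq K_i$, so points of $P_j$ are at distance at least $R_i+s$ from $x_i$, while points of $P_i$ are at distance at most $R_i$ from $x_i$. Hence $P_i$ and $P_j$ are disjoint and at distance at least $s$ when both are nonempty.

Since $R_i+s>r$ for every $i$, the removed open balls cover $K$ and $K_N=\emptyset$. So every point of $K$ is in some $P_i$ or is discarded in some step. Summing \eqref{eq:loss} over $i$ and using $\sum_i\mu(P_i)\le m$, we see that the total loss is at most $\bigl((2N)^{1/J}-1\bigr)\cdot2m$.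
\end{proof}

\subsection{All scales together}

We carve at all scales $2^{-n}$, allowing a loss of order $1/n^2$ as on the line, and let $\rho$ record the first scale at which two points are separated. The clusters of different scales need not be nested, but this does no harm: the first scale of separation always gives an ultrametric.

\begin{proposition}\label{prop:ultra}
Let $K$ be a compact metric space, $\mu$ a finite Borel measure on $K$ with $m=\mu(K)>0$, and $\varepsilon>0$. For $n\ge1$ put
$$r_n=2^{-n},\qquad N_n=N(K,r_n),\qquad J_n=\lceil n^2\log(2N_n)\rceil,\qquad s_n=r_n/J_n .$$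
There are $n_0\ge1$, $A<\infty$, a compact $C\subseteq K$ with $\mu(K\setminus C)<\varepsilon$, and an ultrametric $\rho$ on $C$ whose nonzero values are among the $s_n$ with $n\ge n_0$, such that $\rho\le d$, and $\rho(x,y)=s_n$ implies $d(x,y)\le A\,r_n$.
\end{proposition}

\begin{proof}
For each $n$ apply Lemma~\ref{lem:carve} with $r=r_n$, $N=N_n$, $J=J_n$ to get sets $P^n_i$. As $J_n\ge n^2\log(2N_n)$ and $e^u-1\le2u$ for $0\le u\le1$, the loss is at most $2m(e^{1/n^2}-1)\le4m/n^2$. Choose $n_0$ with $\sum_{n\ge n_0}4m/n^2<\varepsilon$ and let $C=\bigcap_{n\ge n_0}\bigcup_iP^n_i$. Then $C$ is compact and $\mu(K\setminus C)<\varepsilon$. For each $n\ge n_0$, every point of $C$ lies in exactly one of the sets $P^n_i$.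

For $x\ne y$ in $C$ let $n(x,y)$ be the least $n\ge n_0$ such that $x$ and $y$ lie in different sets $P^n_i$. It exists because $\operatorname{diam}P^n_i\le4r_n\to0$. Put $\rho(x,y)=s_{n(x,y)}$ and $\rho(x,x)=0$.

\emph{$\rho$ is an ultrametric.} The sequence $N_n$ is nondecreasing, hence so is $J_n$, and $s_n$ is strictly decreasing. Let $x,y,z$ be distinct. If $n_0\le n<\min(n(x,y),n(y,z))$, then $x,y,z$ all lie in the same set $P^n_i$. Hence $n(x,z)\ge\min(n(x,y),n(y,z))$, that is, $\rho(x,z)\le\max(\rho(x,y),\rho(y,z))$.

\emph{Comparison with $d$.} Let $n=n(x,y)$. Since $x,y$ lie in different sets $P^n_i$, we have $d(x,y)\ge s_n=\rho(x,y)$. If $n>n_0$, then $x,y$ lie in the same $P^{n-1}_i$, so $d(x,y)\le4r_{n-1}=8r_n$. If $n=n_0$, then $d(x,y)\le\operatorname{diam}K$. So $A=\max(8,\operatorname{diam}K/r_{n_0})$ has the required property.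
\end{proof}

\subsection{Compact spaces of order at most $\tau$}\label{sec:cptorder}

Let $K$ be compact with $\mu(K)>0$ and $\operatorname{ord}K\le\tau$, and let $C,\rho$ be as in Proposition~\ref{prop:ultra}. We claim that for every $\beta\in(0,\frac1{1+\tau})$ there is $b_\beta$ with $d\le b_\beta\,\rho^\beta$ on $C$.

Choose $\eta>0$ with $\beta(1+\tau+2\eta)\le1$. For all large $n$ we have $1+\log N_n\le2^{n(\tau+\eta)}$, so
$$J_n\le n^2(\log 2+\log N_n)+1\le n^2\,2^{n(\tau+\eta)}+1\le2^{n(\tau+2\eta)} ,$$
and thus $s_n\ge r_n^{1+\tau+2\eta}$. Therefore $s_n^\beta\ge r_n^{\beta(1+\tau+2\eta)}\ge r_n$ for all large $n$, and $r_n\le b\,s_n^\beta$ for all $n\ge n_0$ with a suitable $b$. If $\rho(x,y)=s_n$, then $d(x,y)\le A\,r_n\le Ab\,\rho(x,y)^\beta$. This proves the claim with $b_\beta=Ab$. The ultrametric $\rho$ does not depend on $\beta$.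

\subsection{Reduction to compact spaces}

Analyticity of $X$ is used only to find compact sets of large measure. We recall the argument.

\begin{lemma}\label{lem:tight}
Let $\mu$ be a finite Borel measure on an analytic metric space $X$ and $\varepsilon>0$. For every Borel set $A\subseteq X$ there is a compact $K\subseteq A$ with $\mu(A\setminus K)<\varepsilon$.
\end{lemma}

\begin{proof}
Finite Borel measures on metric spaces are inner regular with respect to closed sets. So there is a closed $F\subseteq X$ with $F\subseteq A$ and $\mu(A\setminus F)<\varepsilon/2$. It suffices to find a compact $K\subseteq X$ with $\mu(X\setminus K)\le\delta:=\varepsilon/3$, because then $K\cap F$ is as required.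

We may assume $X\ne\emptyset$. Let $f:\mathbb N^{\mathbb N}\to X$ be a continuous surjection. Let $\mu^*(Y)$ be the least measure of a Borel set containing $Y$. The outer measure $\mu^*$ is continuous along increasing sequences $Y_1\subseteq Y_2\subseteq\cdots$ of arbitrary sets: if $H_n\supseteq Y_n$ is Borel with $\mu(H_n)=\mu^*(Y_n)$, then the sets $\bigcap_{l\ge n}H_l$ increase, contain $Y_n$, and have measure $\mu^*(Y_n)$. Hence we can choose inductively $n_1,n_2,\dots$ such that the sets $A_j=\{x\in\mathbb N^{\mathbb N}:x_i\le n_i\text{ for }i\le j\}$, with $A_0=\mathbb N^{\mathbb N}$, satisfy $\mu^*(f(A_j))\ge\mu^*(f(A_{j-1}))-\delta2^{-j}$. Then $\mu(\overline{f(A_j)})\ge\mu(X)-\delta$ for all $j$, and so $\mu\bigl(\bigcap_j\overline{f(A_j)}\bigr)\ge\mu(X)-\delta$. The set $L=\bigcap_jA_j$ is a product of finite sets, hence compact, and so is $K=f(L)$.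

It remains to show that $\bigcap_j\overline{f(A_j)}\subseteq K$. Let $y\notin K$ and choose an open $V\supseteq K$ with $y\notin\overline V$. Suppose that for every $j$ there is a point $x^j\in A_j\setminus f^{-1}(V)$. For each $i$ the $i$-th coordinates of the $x^j$ with $j\ge i$ are at most $n_i$, so a subsequence converges to a point of $L$. As $f^{-1}(V)$ is open, the limit lies outside $f^{-1}(V)$. But $L\subseteq f^{-1}(V)$, a contradiction. Hence $f(A_j)\subseteq V$ for some $j$, and $y\notin\overline{f(A_j)}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]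
If $\mu(X)=0$, take $C=\emptyset$. Otherwise we may assume $0<\varepsilon<\mu(X)$. It suffices to find a compact $K\subseteq X$ with $\operatorname{ord}K\le\tau$ and $\mu(X\setminus K)<\varepsilon/2$. Indeed, then $\mu(K)>0$, and Proposition~\ref{prop:ultra}, applied to $K$ with $\varepsilon/2$, and Section~\ref{sec:cptorder} give $C$ and $\rho$.

\emph{Case} (i). Let $\mu$-almost all of $X$ be covered by nonempty sets $E_1,E_2,\dots$ with $\operatorname{ord}E_i\le\tau$. Their closures $F_i$ in $X$ satisfy $N(F_i,r)\le N(E_i,r)$, because a finite union of closed balls is closed. In particular $\operatorname{ord}F_i\le\tau$. Choose $p$ with $\mu(X\setminus\bigcup_{i\le p}F_i)<\varepsilon/4$ and then, by Lemma~\ref{lem:tight}, a compact $K\subseteq\bigcup_{i\le p}F_i$ with $\mu(X\setminus K)<\varepsilon/2$. A closed $r$-ball that meets $K$ in a point $y$ lies in the closed $2r$-ball about $y$. So $N(K,2r)\le\sum_{i\le p}N(F_i,r)\le p\max_{i\le p}N(F_i,r)$, and since $1+u+v\le(1+u)(1+v)$ for $u,v\ge0$,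
$$\log\bigl(1+\log N(K,2r)\bigr)\le\log(1+\log p)+\max_{i\le p}\log\bigl(1+\log N(F_i,r)\bigr).$$
Dividing by $\log\frac1{2r}$ and letting $r\to0$ we get $\operatorname{ord}K\le\tau$.

\emph{Case} (ii). For $j,p\ge1$ let $A_{j,p}$ be the set of $x\in X$ with $\mu(B(x,2^{-n}))\ge\exp(-2^{n(\tau+1/j)})$ for all $n\ge p$. The function $x\mapsto\mu(B(x,r))$ is lower semicontinuous: if $x_l\to x$, then $\liminf_l1_{B(x_l,r)}\ge1_{B(x,r)}$, and Fatou's lemma applies. So $A_{j,p}$ is Borel. If $\operatorname{ord}_\mu(x)\le\tau$, then for each $j$ and all large $n$ we have $1+\log^+\frac1{\mu(B(x,2^{-n}))}\le2^{n(\tau+1/j)}$. Hence for fixed $j$ the sets $A_{j,p}$ increase with $p$ to a set of full measure. Choose $p_j$ with $\mu(X\setminus A_{j,p_j})<\varepsilon2^{-j-2}$. Then $\bigcap_jA_{j,p_j}$ has a complement of measure less than $\varepsilon/4$, and Lemma~\ref{lem:tight} gives a compact $K\subseteq\bigcap_jA_{j,p_j}$ with $\mu(X\setminus K)<\varepsilon/2$.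

Fix $j$ and let $n\ge p_j$. Take a maximal subset of $K$ with mutual distances at least $2\cdot2^{-n}$. The open balls $B(x,2^{-n})$ about its points are disjoint and have measure at least $\exp(-2^{n(\tau+1/j)})$, so it has at most $\mu(X)\exp(2^{n(\tau+1/j)})$ points. By maximality the closed balls of radius $2^{1-n}$ about them cover $K$. Thus $N(K,2^{1-n})\le\mu(X)\exp(2^{n(\tau+1/j)})$, and since $N(K,\cdot)$ is monotone, $\operatorname{ord}K\le\tau+1/j$. As $j$ is arbitrary, $\operatorname{ord}K\le\tau$.
\end{proof}

\section{The exponent $1/(1+\tau)$ is sharp: proof of Theorem~\ref{thm:sharp}(b)}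

We return to the products of Section~\ref{sec:product} with $M_k=N_k=m_k$. At scales comparable with the diameter of block $k$, which is about $a_k=h_km_k$, the logarithm of the covering number will be about $m_k$, up to logarithmic factors. For order $\tau$ this should be $a_k^{-\tau}$, which forces $h_k=m_k^{-(1+\tau)/\tau}$. The order is determined by the worst scales, while the Hausdorff dimension is bounded by what happens at the best ones. So by making the sequence $m_k$ very sparse we can have dimension $0$ at the same time.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]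
Choose integers $3\le m_1<m_2<\cdots$ inductively such that, with $S_k=\sum_{i\le k}m_i\log m_i$,
$$m_k\ge e^k\qquad\text{and}\qquad\tfrac1\tau\log m_{k+1}\ge k\,S_k\qquad(k\ge1).$$
Put $M_k=N_k=m_k$ and $h_k=m_k^{-(1+\tau)/\tau}$. Then $a_k=h_km_k=m_k^{-1/\tau}\to0$, so Section~\ref{sec:product} provides a compact space $X$ with a probability measure $\mu$.

\emph{Null sets.} Let $C\subseteq X$ carry an ultrametric $\rho$ with $\rho\le c\,d$ and $d\le b\,\rho^\beta$, where $\beta>\frac1{1+\tau}$. Since $m_k=h_k^{-\tau/(1+\tau)}$, \eqref{eq:qk} gives
$$\frac{q_k}{m_k}\le B\,h_k^{\beta-1+\frac\tau{1+\tau}}=B\,h_k^{\beta-\frac1{1+\tau}}\to0 ,$$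
and $\mu(\overline C)=0$ by Corollary~\ref{cor:null}.

\emph{Covering numbers from above.} The cylinders that fix the first $k$ blocks number $\prod_{i\le k}m_i^{m_i}=e^{S_k}$. As $a_j$ decreases, they have diameter at most $a_{k+1}$, so
\begin{equation}\label{eq:cyl}
\log N(X,a_{k+1})\le S_k .
\end{equation}

\emph{Hausdorff dimension.} It is at most the lower box dimension $\liminf_{r\to0}\log N(X,r)/\log(1/r)$. By \eqref{eq:cyl} and the choice of $m_{k+1}$, for $r=a_{k+1}$ the quotient is at most $S_k/\bigl(\frac1\tau\log m_{k+1}\bigr)\le1/k$. So $\dim_HX=0$.

\emph{$\operatorname{ord}X\le\tau$.} Let $a_{k+1}\le r<a_k$ with $k\ge1$. Each of the $k$ terms of $S_k$ is at most $m_k\log m_k$, and $k\le\log m_k$. Also $m_k=a_k^{-\tau}\le r^{-\tau}$. So \eqref{eq:cyl} gives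
$$\log N(X,r)\le S_k\le k\,m_k\log m_k\le m_k(\log m_k)^2\le r^{-\tau}\Bigl(\tau\log\frac1r\Bigr)^2 ,$$
and $\operatorname{ord}X\le\tau$.

\emph{$\operatorname{ord}X\ge\tau$.} Let $r=a_k/8$ and $m_k\ge4$. If $d(x,y)\le r$, then $\|x_k-y_k\|\le m_k/8$, so for given $x$ each of the $m_k$ coordinates of $y_k$ takes at most $\frac{m_k}4+1\le\frac{m_k}2$ of its $m_k$ values. Hence every closed $r$-ball has $\mu$-measure at most $2^{-m_k}$, and therefore $N(X,r)\ge2^{m_k}$. Thus $\log N(X,a_k/8)\ge m_k\log2=a_k^{-\tau}\log2$ for all large $k$, and $\operatorname{ord}X\ge\tau$.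
\end{proof}

\section{Arbitrary moduli: proof of Theorem~\ref{thm:modulus}}

For (a) we must defeat all constants $b,c$ with one space. The $k$-th block is designed to be effective against all $b,c$ with $b\le k$ and $3c^2\le k$, so for given constants all but finitely many blocks are effective. No relation between $N_k$ and $M_k$ is needed, so the dimension $N_k$ can simply be taken large.

\begin{proof}[Proof of Theorem~\ref{thm:modulus}]
(a) As $\omega(0+)=0$, we can choose $h_k\in\bigl(0,\frac1{4k^2}\bigr]$ with $k\,\omega(kh_k)\le k^{-2}$. Let $M_k=\bigl\lfloor\frac1{kh_k}\bigr\rfloor$ and let $N_k\ge k/h_k$ be an integer. Then $M_k\ge4k$ and $a_k=h_kM_k\le1/k\to0$, so Section~\ref{sec:product} applies, and $M_k,N_k\to\infty$.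

Let $C,\rho,b,c$ be as in the statement and put $\theta(t)=b\,\omega(ct)$, which is nondecreasing. For $k\ge\max(b,3c^2)$,
$$\theta(3ch_k)=b\,\omega(3c^2h_k)\le k\,\omega(kh_k)\le k^{-2},\qquad\text{so}\qquad q_k\le\frac1{k^2h_k}.$$
Since $\lfloor u\rfloor\ge u/2$ for $u\ge1$, we have $M_k\ge\frac1{2kh_k}$. Hence $q_k/M_k\le2/k\to0$ and $q_k/N_k\le k^{-3}\to0$, and $\mu(\overline C)=0$ by Corollary~\ref{cor:null}.

(b) If $\mu(X)=0$, take $C=\emptyset$ and any $\omega$, such as $\omega(t)=t$. Otherwise we may assume $0<\varepsilon<\mu(X)$. By Lemma~\ref{lem:tight} there is a compact $K\subseteq X$ with $\mu(X\setminus K)<\varepsilon/2$, so $\mu(K)>0$. Apply Proposition~\ref{prop:ultra} to $K$ with $\varepsilon/2$ to get $C$, $\rho$, $n_0$ and $A$. Put $\omega(t)=A\,r_{n_0}$ for $t\ge s_{n_0}$ and $\omega(t)=A\,r_n$ for $s_n\le t<s_{n-1}$, $n>n_0$. Since $s_n$ decreases strictly to $0$, this defines a nondecreasing function on $(0,\infty)$ with $\omega(0+)=0$. If $\rho(x,y)=s_n$, then $d(x,y)\le A\,r_n=\omega(\rho(x,y))$.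
\end{proof}

\begin{thebibliography}{1}
\bibitem{Z} Ond\v{r}ej Zindulka, \emph{Mapping Borel sets onto balls and self-similar sets by Lipschitz and nearly Lipschitz maps}, arXiv:1802.08095 (2018).
\end{thebibliography}

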